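# Minimum cuts in directed graphs, deterministically, in time $O(mn^{2/5+\varepsilon})$

## 1. One maxflow per vertex: a pessimistic guess and four graphs

Let $G=(V,E,w)$ be a directed graph with $n\ge 2$ vertices, $m$ edges and positive integer edge weights bounded by a polynomial in $n$. A minimum cut is a bipartition of $V$ into two nonempty sets $(S,V\setminus S)$ that minimizes the total weight of the edges directed from $S$ to $V\setminus S$. Equivalently, we look for a minimum-weight set of edges whose removal leaves a graph that is not strongly connected. We compute in the standard word-RAM model, where arithmetic on $O(\log n)$-bit words takes unit time, and $\tilde O(f)$ means $O(f\cdot\mathrm{polylog}(n))$.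

Here is the obvious algorithm. Fix a root $r$, put $V'=V\setminus\{r\}$, write $w(A\to B)$ for the total weight of the edges from $A$ to $B$, and let
$$\delta(S)=w(V\setminus S\to S)\quad(S\subseteq V'),\qquad \lambda^*=\min_{\emptyset\ne S\subseteq V'}\delta(S).$$
For a fixed vertex $v\in V'$, the minimum of $\delta(S)$ over the sets $S$ with $v\in S\subseteq V'$ is the value of a maximum flow from $r$ to $v$. So $n-1$ maxflows give $\lambda^*$. The cuts with the root on the other side are handled by reversing all edges. If we knew a list $D\subseteq V'$ that meets some minimizer $S^*$ of $\delta$, then $|D|$ maxflows would do.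

With coins, short lists are easy: about $\frac nk\log n$ random vertices meet a fixed set of $k$ vertices with high probability. Without coins, it seems, we must be ready for every set. A list $D\subseteq V'$ meets all $k$-element subsets of $V'$ exactly when $|V'\setminus D|<k$, so it has at least $n-k$ elements. The first guess is therefore negative: a deterministic algorithm needs about one maxflow per vertex, and any saving is owed to randomness. Let us test this on four small families.

For $n=2$ there is one set $S=\{v\}$ and one maxflow, so nothing is to be learned. Take next the directed cycle $r=v_0\to v_1\to\dots\to v_{n-1}\to v_0$ with unit weights. A set $S\subseteq V'$ is a union of maximal runs of consecutive vertices of $v_1,\dots,v_{n-1}$; exactly one edge enters each run, so $\delta(S)$ is the number of runs. Here $\lambda^*=1$, and the minimizers are the intervals. All intervals with at least $k$ vertices are met by $v_k,v_{2k},v_{3k},\dots$, which is a list of at most $n/k$ vertices. In the complete digraph with unit weights, $\delta(S)=|S|(n-|S|)$, which is minimal only for $|S|=1$ and $|S|=n-1$. So every minimizer with at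 least $k\ge2$ vertices equals $V'$, and one vertex meets it. Finally, let $r$ send one edge of weight $1$ to each of several disjoint directed $s$-cycles with unit weights, and let all vertices have an edge to $r$. Each cycle $C$ has $\delta(C)=1$, so the list must contain a vertex of each cycle, about $n/s$ vertices in all; taking every $\lceil s/2\rceil$-th vertex along each cycle is clearly enough for all minimizers with $s$ vertices.

In all these graphs about $n/k$ vertices suffice, as in the random case. The guess confuses all $k$-subsets with those $k$-subsets that have a cheap boundary. We shall prove in Theorem 6 that lists of size about $n/k$ always exist. Turning this into a fast algorithm takes more: the list must be found with few maxflows, and the small sets $S^*$ that the list misses must be found by other means.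

The background is as follows. Hao and Orlin gave a deterministic algorithm running in $\tilde O(mn)$ time on weighted digraphs, and Gabow a deterministic one running in $\tilde O(m\lambda)$ time, where $\lambda$ is the mincut weight. The paper by Ruoxu Cen, Jason Li, Danupon Nanongkai, Debmalya Panigrahi and Thatchaphol Saranurak, "Minimum Cuts in Directed Graphs via $\sqrt n$ Max-Flows" (arXiv:2104.07898, 2021), has a randomized Monte Carlo algorithm with $\tilde O(\sqrt n)$ maxflow calls. With maxflow algorithms running in $\tilde O(m+n^{3/2})$ time it runs in $\tilde O(m\sqrt n+n^2)$ time, and it errs with inverse-polynomially small probability. The paper says: "Derandomizing our algorithm, or matching our running time bound using a different deterministic algorithm, remains an interesting open problem." The question is thus whether $\tilde O(m\sqrt n+n^2)$ can be reached by an algorithm that is deterministic throughout, maxflow subroutine included. The answer is yes, by a different algorithm.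

**Theorem 1.** For every constant $\varepsilon>0$ there is a deterministic word-RAM algorithm that finds a minimum cut of every $n$-vertex, $m$-edge digraph with positive integer weights bounded by a polynomial in $n$ in time $O(m\,n^{2/5+\varepsilon})$ (plus linear time to read the input). With $\varepsilon=1/20$ the bound is $O(mn^{0.45})\subseteq\tilde O(m\sqrt n+n^2)$.

Nothing below claims that the exponent $2/5$ is optimal.

## 2. Rooted cuts, a degree measure, and maxflow as the only tool

**Reductions.** We discard loops and merge parallel edges, so $m\le n^2$ (if parallel edges are allowed, their number is taken to be polynomial in $n$, so that merged weights stay polynomial). If $G$ is not strongly connected, a sink strong component is the side $S$ of a cut of weight $0$, found in linear time. So let $G$ be strongly connected. Every vertex then has an outgoing edge, hence $m\ge n$, and every cut has weight at least $1$. A cut $(S,V\setminus S)$ with $r\in S$ has weight $\delta(V\setminus S)$; if $r\notin S$, its weight is $\delta(S)$ computed in the reverse graph. So it suffices to find $\lambda^*$ and a minimizer of $\delta$, in $G$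 and in its reverse. We do it for $G$.

**Guessing.** We run a procedure for each $\lambda=2^i$ from $1$ up to the total weight, which makes $O(\log n)$ values, and output the best cut recorded. Every recorded cut will be genuine, that is, a nonempty $S\subseteq V'$ with its value $\delta(S)$. Hence two things must be shown: for the guess with $\lambda\le\lambda^*<2\lambda$, a cut of value $\lambda^*$ is recorded; and every guess, right or wrong, respects the time bound. We call $\lambda$ *valid* if $\lambda\le\lambda^*$, that is, if $\delta(S)\ge\lambda$ for all nonempty $S\subseteq V'$.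

**Submodularity.** Put $\delta(\emptyset)=0$. Then $\delta(S)+\delta(T)\ge\delta(S\cap T)+\delta(S\cup T)$. To see this, look at one edge $(u,v)$. If it enters both $S\cap T$ and $S\cup T$, then $v\in S\cap T$ and $u\notin S\cup T$, so it enters both $S$ and $T$. If it enters $S\cap T$ only, then $v$ is in both sets and $u$ misses one of them, and the edge enters that one. If it enters $S\cup T$ only, then $v$ lies in one of the sets, $u$ in neither, and the edge enters that one. A function with the reverse inequality is called supermodular; adding a function of the form $S\mapsto\sum_{v\in S}c(v)$ changes neither property.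

**Measure.** The cost of a flow computation in a region is governed by degrees, so we measure sets by
$$\mu(v)=1+\lceil n\deg(v)/m\rceil,\qquad \mu(S)=\sum_{v\in S}\mu(v),$$
where $\deg(v)$ is the number of incident edges. Then $\mu(v)\ge1$ is an integer, $\deg(v)\le\frac mn\mu(v)$, and $\mu(V)\le n+2n+n=4n$, because $\sum_v\deg(v)=2m$ and each rounding costs at most $1$. On the directed cycle, $m=n$ and all degrees are $2$, so $\mu\equiv3$. On a star with $n\ge 3$ vertices and both orientations of each edge, $m=2(n-1)$; a leaf has $\mu=1+\lceil n/(n-1)\rceil=3$, the center has $\mu=1+n$, and the total is $4n-2$.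

**The basic network.** Let $\mathrm{Reg}\subseteq V'$, $c:\mathrm{Reg}\to[0,\infty)$ and $k>0$. To minimize $k\delta(S)-c(S)$ over all $S\subseteq\mathrm{Reg}$ (including $\emptyset$), take the vertices $\mathrm{Reg}\cup\{s,t\}$ and the following arcs:

- $s\to v$ of capacity $c(v)$, for $v\in\mathrm{Reg}$;
- $v\to u$ of capacity $k\,w(u,v)$, for each edge $(u,v)$ inside $\mathrm{Reg}$ (note the reversal);
- $v\to t$ of capacity $k\,w(V\setminus\mathrm{Reg}\to\{v\})$, for $v\in\mathrm{Reg}$.

The cut with source side $\{s\}\cup S$ has capacity $c(\mathrm{Reg}\setminus S)+k\,w(\mathrm{Reg}\setminus S\to S)+k\,w(V\setminus\mathrm{Reg}\to S)=c(\mathrm{Reg})+\bigl(k\delta(S)-c(S)\bigr)$, so a minimum cut gives a minimizer. The number of arcs is $O(\sum_{v\in\mathrm{Reg}}(1+\deg v))=O(\frac mn\mu(\mathrm{Reg}))$, because $|\mathrm{Reg}|\le\mu(\mathrm{Reg})\le\frac mn\mu(\mathrm{Reg})$. From a list of $\mathrm{Reg}$, the network is built in time proportional to this bound by walking through adjacency lists, with a time-stamped marker array for membership.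

**Maxflow.** We use two published deterministic algorithms. The first, by van den Brand, Chen, Kyng, Liu, Peng, Probst Gutenberg, Sachdeva and Sidford, *A Deterministic Almost-Linear Time Algorithm for Minimum-Cost Flow* (FOCS 2023), computes an exact integral maximum flow on directed graphs with $M$ edges and integral capacities polynomially bounded in $M$ in $M^{1+o(1)}$ time. The second, by Goldberg and Tarjan (J. ACM 1988), is strongly polynomial and takes $O(NM\log N)$ time on $N$ vertices and $M$ edges. Our networks can be tiny compared with $n$ while their capacities are polynomial in $n$ only. The following lemma takes care of this.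

**Lemma 2.** For fixed $\varepsilon,c>0$, every maxflow instance with $1\le M\le n^c$ edges and integer capacities at most $n^c$ can be solved deterministically in $O(Mn^\varepsilon)$ time, together with a minimum cut.

*Proof.* Delete isolated vertices, so that $N\le 2M$ (if a terminal is isolated, the flow is $0$). If $M\ge n^{\varepsilon/2}$, the capacities are at most $n^c\le M^{2c/\varepsilon}$, which is polynomial in $M$, and the first algorithm takes time $M\cdot M^{o(1)}=O(M\cdot M^{\varepsilon/c})=O(Mn^\varepsilon)$. If $M<n^{\varepsilon/2}$, the second takes $O(M^2\log (2M))=O(M\cdot n^{\varepsilon/2}\log (2n))=O(Mn^\varepsilon)$. A minimum cut is read off the residual graph in linear time. $\square$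

In the algorithm all objectives become integral and polynomially bounded after multiplication by $\lambda$ or by $2E$, for an integer parameter $E$ introduced next. A constant number of factors $n^\varepsilon$ and $\log^{O(1)}n$ is absorbed by starting with a smaller $\varepsilon$, and we do this without further comment.

## 3. Good sets, and testing a batch of vertices at once

Suppose we have already examined the vertices of a set $X$, so we only look for minimizers $S^*$ disjoint from $X$. We want $X$ to make the remaining search local.

**Definition (good sets).** Let $\lambda$ be the current guess and $E\ge1$ an integer. A set $X\subseteq V'$ is *$E$-good* if $\mu(S)\le E\,\delta(S)/\lambda$ for every nonempty $S\subseteq V'\setminus X$.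

So outside a good set, large sets have large boundary. Supersets (within $V'$) of $E$-good sets are $E$-good. If $\lambda$ is valid, then $\emptyset$ is $4n$-good, since $\mu(S)\le4n\le4n\,\delta(S)/\lambda$. On the directed cycle with $\lambda=1$, the set $X$ cuts $v_1,\dots,v_{n-1}$ into gaps. If the longest gap has length $g$, a set $S$ avoiding $X$ with $\delta(S)$ runs has $\mu(S)=3|S|\le3g\,\delta(S)$, with equality for the longest gap. So for $g\geq 1$ the set $X$ is $E$-good exactly when $E\ge3g$.

To examine one vertex $u$ exactly, we may run one maxflow on the whole graph. For a batch $B$ this costs $|B|$ maxflows of size $m$. Goodness should confine the flow for $u$ to a region of measure $O(E)$, but to find that region for a single $u$ we would still begin with all of $V'\setminus X$. The remedy is to find one region for all of $B$ in one flow, then split $B$ into halves and recurse inside the region.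

**Lemma 3.** Let $X\subseteq V'$, $B\subseteq V'\setminus X$, and let $E\ge1$ be an integer polynomial in $n$. There is a deterministic procedure $\mathrm{Test}(X,E,B)$ taking $O\bigl((m+\frac mnE|B|)n^\varepsilon\bigr)$ time, which records genuine cuts or aborts, such that: if $\lambda$ is valid and $X$ is $E$-good, it does not abort; and if moreover $\lambda^*<2\lambda$ and some minimizer $S^*$ of $\delta$ has $S^*\cap X=\emptyset\ne S^*\cap B$, it records a cut of value $\lambda^*$.

*Proof.* If $B=\emptyset$, do nothing. Otherwise let $\theta=\lambda/(2E)$ and
$$h_{B'}(S)=\delta(S)-\theta\mu(S)-2\lambda|S\cap B'| ,$$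
a submodular function with $h_{B'}(\emptyset)=0$. The last term rewards a set for containing batch vertices; the middle term is a small reward for size, which will force the minimizer to swallow $S^*$.

**Step 1: the recursion.** We define $\mathrm{Rec}(B',\mathrm{Reg})$ for $B'\ne\emptyset$ and start it with $(B,V'\setminus X)$.

1. If $\mathrm{Reg}=\emptyset$, return. Compute a minimizer $S'$ of $h_{B'}$ over all $S\subseteq\mathrm{Reg}$, by the basic network with $k=2E$ and $c(v)=\lambda\mu(v)+4E\lambda[v\in B']$; this is $h_{B'}$ multiplied by $2E$.
2. If $\mu(S')>4E|B'|$, abort everything. If $S'=\emptyset$, return.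
3. If $B'=\{u\}$ and $u\in S'$, compute and record $\min\{\delta(S):u\in S\subseteq S'\}$ with its minimizer, by the basic network on the region $S'$ with $k=1$, $c(u)=1+w(E(G))$, where $w(E(G))$ is the total weight of $G$, and $c=0$ elsewhere. If $|B'|\ge2$, split $B'$ into two halves $B_1,B_2$ with sizes differing by at most $1$ and call $\mathrm{Rec}(B_1,S')$ and $\mathrm{Rec}(B_2,S')$.

In item 3 the network does what we want: $S'$ itself has objective $\delta(S')-c(u)\le-1$, while every set without $u$ has objective at least $0$, so the minimizer contains $u$. It is a nonempty subset of $V'$, hence a genuine cut.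

**Step 2: a good $X$ causes no abort.** Let $X$ be $E$-good and $S'\ne\emptyset$. As $S'\subseteq V'\setminus X$, we have $\delta(S')\ge\lambda\mu(S')/E=2\theta\mu(S')$. Also $h_{B'}(S')\le h_{B'}(\emptyset)=0$, that is, $\delta(S')\le\theta\mu(S')+2\lambda|S'\cap B'|$. Subtracting, $\theta\mu(S')\le2\lambda|B'|$, which is $\mu(S')\le4E|B'|$.

**Step 3: the minimizer $S^*$ is never lost.** Let $\lambda\le\lambda^*<2\lambda$, and let $S^*$ be as in the lemma. We claim that in every call: *if $S^*\cap B'\ne\emptyset$, then $S^*\subseteq\mathrm{Reg}$.* At the top, $S^*\subseteq V'\setminus X$. Suppose now $S^*\cap B'\ne\emptyset$ and $S^*\subseteq\mathrm{Reg}$. Submodularity gives $h_{B'}(S^*\cap S')+h_{B'}(S^*\cup S')\le h_{B'}(S^*)+h_{B'}(S')$, and $h_{B'}(S^*\cup S')\ge h_{B'}(S')$ by the choice of $S'$. Hence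
$$h_{B'}(S^*\cap S')\le h_{B'}(S^*).$$
If $S^*\cap S'=\emptyset$, this says $0\le h_{B'}(S^*)\le\lambda^*-2\lambda<0$, a contradiction. So $S^*\cap S'\ne\emptyset$, whence $\delta(S^*\cap S')\ge\lambda^*=\delta(S^*)$. Inserting the definition of $h_{B'}$ in the displayed inequality,
$$\theta\mu(S^*\setminus S')+2\lambda|(S^*\setminus S')\cap B'|\le\delta(S^*)-\delta(S^*\cap S')\le0 .$$
As $\mu\ge1$, this means $S^*\subseteq S'$. In particular $S'\ne\emptyset$, and both children have a region containing $S^*$, so the claim passes on. Take any $u\in S^*\cap B$ and follow the calls whose batch contains $u$ down to the leaf $B'=\{u\}$. There $u\in S^*\subseteq S'$, and the recorded value is at most $\delta(S^*)=\lambda^*$, so it equals $\lambda^*$.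

**Step 4: time.** A call costs at most two maxflows on $O(\frac mn\mu(\mathrm{Reg}))$ arcs. The top call costs $O(mn^\varepsilon)$. Any other call has $\mathrm{Reg}$ equal to the set $S'$ of its parent, which passed item 2, so $\mu(\mathrm{Reg})\le4E|B'_{\mathrm{parent}}|$. The batches at one level of the recursion are disjoint and each parent has two children, so the total measure of the regions at one level is at most $8E|B|$. There are $O(\log n)$ levels; handling the lists $B'$ costs $O(|B|)$ per level. Lemma 2 gives the bound, with the logarithm absorbed. None of this uses that $\lambda$ is valid. $\square$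

On the directed cycle with $\lambda=1$, let $X$ have longest gap $g$ with $3g\le E$, and let $B'=\{u\}$, $\mathrm{Reg}=V'\setminus X$. Here $h_{B'}(S)=\delta(S)-\frac{3|S|}{2E}-2[u\in S]$. A run that avoids $u$ adds at least $1-\frac{3g}{2E}\ge\frac12$, so it is not worth having, and the best run through $u$ is the whole gap of $u$. So $S'$ is the gap containing $u$, and every interval through $u$ avoiding $X$ is inside it.

If we had good sets of all qualities at hand, we would test in order of decreasing size of the sets we look for. The cost of a test is governed by the product $E|B|$, so from now on we want, given an $E$-good $X$, a set $D$ with $|D|\approx n/E$ whose addition makes $X$ substantially better.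

## 4. Many cheap pieces force a large boundary

Let $\mu:V'\to\mathbb R$ be any weight for the moment, let $\lambda,\kappa>0$, and put
$$f(S)=\mu(S)-\frac\kappa\lambda\,\delta(S)\qquad(S\subseteq V').$$
This is supermodular and $f(\emptyset)=0$. If $f(S)\le0$ for all $S$ outside $X$, then $X$ is $\kappa$-good; so $f$ measures violations of goodness. For $Y\subseteq T\subseteq V'$ we have $\delta(T\setminus Y)=w(V\setminus T\to T\setminus Y)+w(Y\to T\setminus Y)$ and $\delta(T)=w(V\setminus T\to T\setminus Y)+w(V\setminus T\to Y)$. Hence
$$f(T)-f(T\setminus Y)=\mu(Y)+\tfrac\kappa\lambda\bigl[\delta(T\setminus Y)-\delta(T)\bigr]=\mu(Y)+\tfrac\kappa\lambda\bigl[w(Y\to T\setminus Y)-w(V\setminus T\to Y)\bigr].\tag{1}$$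

Suppose a set $T$ is covered by pieces each of which can be removed at a loss of at most $A$ in $f$. Removing $p$ pieces gives $f(T)\le pA$. This is useless when $p$ is as large as $|T|$. The next lemma bounds the number of pieces by the boundary.

**Lemma 4.** Let $\mu\ge0$, and let $\lambda>0$ be such that $\delta(S)\ge\lambda$ for all nonempty $S\subseteq V'$. Let $\kappa>0$, $0\le A\le\kappa/20$, $T^*\subseteq V'$, and let $\mathcal Q$ be a family of sets covering $T^*$ with $f(T)-f(T\setminus Q)\le A$ for all $Q\in\mathcal Q$ and $T\subseteq T^*$. Then $f(T)\le6A\,\delta(T)/\lambda$ for every nonempty $T\subseteq T^*$.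

*Proof.* Let $Q_1,\dots,Q_p\in\mathcal Q$ be an inclusion-minimal subfamily covering $T$. By minimality each private part
$$Z_j=\{v\in T: v\in Q_j,\ v\notin Q_i\text{ for all }i\ne j\}$$
is nonempty, and the $Z_j$ are disjoint. For $I\subseteq\{1,\dots,p\}$ let $Y_I=T\cap\bigcup_{i\in I}Q_i$. The plan is to remove a random half of the pieces and to estimate the boundary of what remains in two ways.

**Step 1: the boundary grows slowly.** Remove the $Q_i$, $i\in I$, from $T$ one at a time. All intermediate sets are subsets of $T^*$, so $f(T)-f(T\setminus Y_I)\le|I|A$. By (1) and $\mu\ge0$,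
$$\delta(T\setminus Y_I)\le\delta(T)+\tfrac\lambda\kappa|I|A\le\delta(T)+\tfrac{\lambda|I|}{20}.$$
Let $I$ contain each index independently with probability $\frac12$; the randomness is used only in this analysis, as an average over the $2^p$ sets $I$. Then $\mathbb E\,\delta(T\setminus Y_I)\le\delta(T)+p\lambda/40$.

**Step 2: the boundary grows fast if $p$ is large.** If $j\notin I$, then $Z_j\subseteq T\setminus Y_I$. Every $u\in T\setminus Z_j$ lies in some $Q_i$ with $i\ne j$: either $u\notin Q_j$ and another piece covers it, or $u\in Q_j$ is not private. So $\Pr[j\notin I\text{ and }u\in Y_I]\ge\Pr[j\notin I,\ i\in I]=\frac14$. Hence each edge from $T\setminus Z_j$ to $Z_j$ enters $T\setminus Y_I$ with probability at least $\frac14$. The $Z_j$ are disjoint, so an edge has its head in at most one of them, and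
$$\mathbb E\,\delta(T\setminus Y_I)\ge\tfrac14\sum_jw(T\setminus Z_j\to Z_j)=\tfrac14\Bigl(\sum_j\delta(Z_j)-\sum_jw(V\setminus T\to Z_j)\Bigr)\ge\tfrac14\bigl(p\lambda-\delta(T)\bigr),$$
where we used $\delta(Z_j)\ge\lambda$ for the nonempty sets $Z_j$.

**Step 3: compare.** From $\frac14(p\lambda-\delta(T))\le\delta(T)+\frac{p\lambda}{40}$ we get $\frac9{40}p\lambda\le\frac54\delta(T)$, so $p\le\frac{50}9\,\delta(T)/\lambda\le6\,\delta(T)/\lambda$. Finally $Y_{\{1,\dots,p\}}=T$ gives $f(T)=f(T)-f(\emptyset)\le pA\le6A\,\delta(T)/\lambda$. $\square$

## 5. A greedy potential, and hitting sets of size $n/A$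

Now comes the way to choose $D$. Let $\mu\ge0$ be a weight on $V'$, $\lambda>0$, $A>0$ and $\kappa=20A$. Let $V_X=V'\setminus X$ for a fixed $X\subseteq V'$. For $D\subseteq V_X$ put
$$\Phi(D)=\max\{f(S):S\subseteq V_X\setminus D\}.$$
This is the worst violation outside $X\cup D$. It is computed, with a maximizer, by one maxflow: the basic network with region $V_X\setminus D$, $k=\kappa$ and $c=\lambda\mu$ minimizes $-\lambda f$. Clearly $\Phi$ is nonincreasing and $0\le\Phi\le\mu(V_X)$.

**Definition (processing).** Start with $D=\emptyset$. *Processing a group* $Y\subseteq V_X$ means the following. If $\Phi(D)-\Phi(D\cup Y)\ge A$, *accept* $Y$, that is, set $D:=D\cup Y$. Otherwise *reject* $Y$: keep $D$, store a maximizer $N_Y\subseteq V_X\setminus(D\cup Y)$ for $\Phi(D\cup Y)$, and put $Q_Y=V_X\setminus N_Y$, so that $Y\subseteq Q_Y$.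

Since $\Phi(D)$ is already known, each group costs one maxflow.

**Lemma 5.** In the course of processing any sequence of groups the following holds.

(i) At most $\mu(V_X)/A$ groups are accepted.

(ii) If $Y$ was rejected when the current set was $D$, then $f(T)-f(T\setminus Q_Y)<A$ for every $T\subseteq V_X\setminus D$. This remains applicable later, since the current set only grows.

(iii) Let $D_1$ be the current set at some moment, $M$ a maximizer for $\Phi(D_1)$, and $D\supseteq D_1$ the current set at the end. Assume that $\delta(S)\ge\lambda$ for all nonempty $S\subseteq V'$, and that each vertex of $M\setminus D$ lies in $Q_Y$ for some rejected $Y$. Then $\mu(T)\le\frac43\kappa\,\delta(T)/\lambda$ for every nonempty $T\subseteq V_X\setminus D$.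

*Proof.* (i) Each acceptance lowers $\Phi$ by at least $A$, and $0\le\Phi\le\mu(V_X)$.

(ii) Here $T\setminus Q_Y=T\cap N_Y$. Supermodularity gives $f(T)-f(T\cap N_Y)\le f(T\cup N_Y)-f(N_Y)$. Since $T\cup N_Y\subseteq V_X\setminus D$, the right side is at most $\Phi(D)-\Phi(D\cup Y)<A$.

(iii) First we move from $T$ into $M$. Let $T'=T\cap M$. As $T\cup M\subseteq V_X\setminus D_1$, we have $f(T\cup M)\le\Phi(D_1)=f(M)$, and supermodularity gives $f(T)\le f(T')+f(T\cup M)-f(M)\le f(T')$.

Then we apply the covering lemma. If $T'\ne\emptyset$, then $T'\subseteq M\setminus D$ is covered by sets $Q_Y$ of rejected groups, and (ii) applies to all subsets of $T'$, because they lie in $V_X\setminus D$. Lemma 4 with $T^*=T'$ and $A=\kappa/20$ gives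
$$f(T')\le\frac{6A\,\delta(T')}\lambda=0.3\,\frac{\kappa\,\delta(T')}\lambda=0.3\,\bigl(\mu(T')-f(T')\bigr),$$
so $f(T')\le\frac3{13}\mu(T')\le\frac14\mu(T')$. If $T'=\emptyset$, then $f(T')=0$ and the same bound holds. Hence $\mu(T)-\frac\kappa\lambda\delta(T)=f(T)\le\frac14\mu(T')\le\frac14\mu(T)$, which is $\mu(T)\le\frac43\kappa\,\delta(T)/\lambda$. $\square$

Let us run this by hand on the directed cycle with $\mu\equiv1$, $\lambda=1$, $X=\emptyset$ and singleton groups $\{v_1\},\{v_2\},\dots$ in order, for an integer $A\ge1$. Within a gap of length $g$ the best set is the full gap or nothing, so $\Phi(D)$ is the sum of $\max(0,g-20A)$ over the gaps. Let the last gap have length $g\ge21A$, all earlier gaps being shorter than $A$. Removing its $i$-th vertex, $i\le A$, leaves gaps of lengths $i-1$ and $g-i$, so $\Phi$ drops by $i$: the vertices $i<A$ are rejected, and $i=A$ is accepted. Once $g<21A$, we have $\Phi<A$ and nothing more is accepted. So, if $n-1\ge 21A$, the procedure picks $v_A,v_{2A},\dots$ and leaves a last gap of length less than $21A$. The list that we wrote down in Section 1 comes out by itself.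

In general, singleton groups give the following theorem.

**Theorem 6 (hitting sets).** Suppose $\delta(S)\ge\lambda>0$ for all nonempty $S\subseteq V'$, and let $A\ge1$ be an integer. There is $D\subseteq V'$ with $|D|\le(n-1)/A$ such that every nonempty $S\subseteq V'\setminus D$ satisfies $|S|\le\frac{80}3A\,\delta(S)/\lambda$. In particular $D$ meets every $S$ with $\delta(S)\le\lambda$ and $|S|>\frac{80}3A$. It can be found deterministically with $O(n)$ maxflows. Conversely, for $28A\le n-1$ there are graphs in which every $D$ with the last-mentioned hitting property has $\Omega(n/A)$ vertices.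

*Proof.* Take $\mu\equiv1$, $X=\emptyset$, $\kappa=20A$, and process all singletons $\{v\}$, $v\in V'$. By Lemma 5(i) at most $(n-1)/A$ vertices are accepted. Let $D=D_1$ be the final set and $M$ a maximizer for $\Phi(D)$. A vertex $v\in M\setminus D$ was not accepted, so $\{v\}$ was rejected and $v\in Q_{\{v\}}$. Lemma 5(iii) gives $|T|\le\frac43\cdot20A\,\delta(T)/\lambda=\frac{80}3A\,\delta(T)/\lambda$ for all nonempty $T\subseteq V'\setminus D$. If $\delta(S)\le\lambda$ and $|S|>\frac{80}3A$, then $S$ violates this bound, so $S$ meets $D$.

For the converse let $s=\lfloor\frac{80}3A\rfloor+1\le28A$. Take $r$ and $\lfloor(n-1)/s\rfloor\geq 1$ disjoint directed $s$-cycles with edge weights $\lambda$, an edge of weight $\lambda$ from $r$ to one vertex of each cycle and to each leftover vertex, and edges from all other vertices to $r$. A nonempty $S\subseteq V'$ contains a leftover vertex, or contains a whole cycle, or meets a cycle partially. In the first two cases an edge from $r$ enters $S$, in the third an edge of the cycle, each of weight $\lambda$; so $\delta(S)\ge\lambda$. Each cycle $C$ has $\delta(C)=\lambda$ and $|C|=s>\frac{80}3A$.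 So $D$ must meet all $\lfloor(n-1)/s\rfloor\ge\frac{n-1}{56A}=\Omega(n/A)$ disjoint cycles. $\square$

## 6. Processing in groups: $mn^{1/2+\varepsilon}$, and a factor that does not go away

The lists of Theorem 6 are as short as one can hope, but they cost $O(n)$ maxflows, which is the trivial algorithm again. The sensible remedy is to process larger groups. Let us see exactly how far this goes.

From now on $\mu$ is again the measure of Section 2. Split $V_X$ into at most $p$ groups of size at most $\lceil n/p\rceil$ and process them with an integer $A$ and $\kappa=20A$. This costs $O(p)$ maxflows. At most $4n/A$ groups are accepted, so $|D|\le\frac{4n}A\lceil\frac np\rceil$. All of $V_X$ was processed, so if $\lambda$ is valid, Lemma 5(iii) with $D_1=D$ shows that $X\cup D$ is $2\kappa$-good, that is, $40A$-good. Do this for the scales $A_j=\lceil n/2^j\rceil$, $j=1,\dots,\lceil\log_2n\rceil$, starting from $X_0=\emptyset$ with $E_0=4n$, and put $X_j=X_{j-1}\cup D_j$, $E_j=40A_j$. Run $\mathrm{Test}(X_{j-1},E_{j-1},D_j)$ at each scale. Because $\lceil2x\rceil\le2\lceil x\rceil$, we have $E_{j-1}\le80A_j$, and the product that governs the cost,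
$$E_{j-1}|D_j|\le80A_j\cdot\frac{4n}{A_j}\Bigl\lceil\frac np\Bigr\rceil=320\,n\Bigl\lceil\frac np\Bigr\rceil,$$
does not depend on the scale. At the end $X_J$ is $40$-good, and testing all remaining vertices costs $O(mn^\varepsilon)$. The batches exhaust $V'$, and the first batch that meets a minimizer $S^*$ finds it by Lemma 3. The total is
$$O\Bigl(m\Bigl(p+\frac np\Bigr)n^\varepsilon\log n\Bigr),$$
and with $p=\lceil\sqrt n\rceil$ we have a deterministic algorithm with time $O(mn^{1/2+\varepsilon})$.

This just misses. If $m\le n^{3/2-\varepsilon}$, the bound is at most $O(n^2)$ and all is well. But for $m=\Theta(n^2)$ it exceeds $\tilde O(m\sqrt n+n^2)$ by the factor $n^\varepsilon$ of deterministic maxflow. No choice of $p$ helps, since $p+n/p\ge2\sqrt n$. To absorb the factor we have to go polynomially below $\sqrt n$. The loss is visible in the formula: the groups partition a set of size $n$, and each acceptance pays for a whole group. If we could process a set $U$ much smaller than $n$ in place of $V_X$, the groups would be smaller for the same $p$.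

## 7. Processing a small good set first

Suppose we have a small set $U$ that is $F$-good for a moderate $F$. We process groups of $U$ only. Then Lemma 5(iii) may fail, because vertices of $M$ outside $U$ need not be covered by rejected pieces. Let $R_0$ be the set of uncovered vertices of $M$. It avoids $U$, so goodness of $U$ bounds its size by its boundary; and its boundary is small, because it comes from $M$ by removing few cheap pieces. So $R_0$ is small too, and we process it in a second phase.

**Lemma 7.** Let $X\subseteq V'$, $U\subseteq V'$, $F,p,A\ge1$ integers, $\kappa=20A$. With $O(p)$ maxflows on networks with $O(m)$ arcs one can deterministically either abort or find $D\subseteq V_X=V'\setminus X$ with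
$$|D|\le\frac{4n}A\max\Bigl\{\Bigl\lceil\tfrac{|U|}p\Bigr\rceil,\Bigl\lceil\tfrac{\bar\rho}p\Bigr\rceil\Bigr\},\qquad\bar\rho=F\Bigl(\frac{4n}\kappa+\frac p{20}\Bigr).$$
If $\lambda$ is valid and $U$ is $F$-good, no abort happens and $X\cup D$ is $2\kappa$-good.

*Proof.* **Step 1: phase one processes $U$.** Start with $D=\emptyset$ and process a partition of $U\cap V_X$ into at most $p$ groups of size at most $\lceil|U|/p\rceil$. Let $D_1$ be the current set then, $M$ a maximizer for $\Phi(D_1)$, so that $f(M)=\Phi(D_1)\ge0$, and
$$R_0=M\cap\bigcap_{Y\text{ rejected}}N_Y .$$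
If $|R_0|>\bar\rho$, abort.

**Step 2: the uncovered set is small.** Let $\lambda$ be valid and $U$ be $F$-good; we show that no abort happens. We have $R_0\cap U=\emptyset$: a vertex of $U\cap V_X$ in an accepted group lies in $D_1$, hence not in $M$, and one in a rejected group $Y$ is not in $N_Y$. Now remove from $M$ the sets $Q_Y$ of the at most $p$ rejected groups one after another. All sets in between are subsets of $V_X\setminus D_1$, so Lemma 5(ii) applies at each removal, and the final set is $R_0$. Thus $f(R_0)\ge f(M)-pA\ge-pA$, and
$$\frac\kappa\lambda\,\delta(R_0)=\mu(R_0)-f(R_0)\le4n+pA .$$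
If $R_0\ne\emptyset$, it is a nonempty subset of $V'\setminus U$, so
$$|R_0|\le\mu(R_0)\le F\,\frac{\delta(R_0)}\lambda\le F\,\frac{4n+pA}\kappa=\bar\rho .$$

**Step 3: phase two processes $R_0$.** Continue by processing a partition of $R_0\subseteq V_X\setminus D_1$ into at most $p$ groups of size at most $\lceil|R_0|/p\rceil\le\lceil\bar\rho/p\rceil$. Let $D$ be the final set. In both phases together at most $\mu(V_X)/A\le4n/A$ groups are accepted, by Lemma 5(i), which gives the bound on $|D|$ whether or not $\lambda$ is valid. The maxflows are one for $\Phi(\emptyset)$, one per group and one for $M$.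

**Step 4: goodness.** Let $\lambda$ be valid and $U$ be $F$-good, and let $v\in M\setminus D$. If $v\notin R_0$, then $v\notin N_Y$, that is, $v\in Q_Y$, for some group $Y$ rejected in phase one. If $v\in R_0$, its group in phase two was not accepted, since otherwise $v\in D$; so it was rejected and $v\in Y\subseteq Q_Y$. Lemma 5(iii) gives $\mu(T)\le\frac43\kappa\,\delta(T)/\lambda\leq 2\kappa\,\delta(T)/\lambda$ for all nonempty $T\subseteq V_X\setminus D$. $\square$

Observe that $X$ need not be good here.

## 8. A small good set from local flows

It remains to produce $U$. Theorem 6 would give $|U|\le n/A$ with quality $O(A)$ (for the cardinality), but it costs $n$ global maxflows. We accept the worse quality $O(A^2)$ in return for flows that stay local.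

**Lemma 9** (whose proof fills this section and contains Lemma 8)**.** Let $A\ge1$ be an integer. In $O(A^2m\,n^\varepsilon)$ deterministic time one can find $U\subseteq V'$ with $|U|\le4n/A$ which, if $\lambda$ is valid, is $156A^2$-good.

If $A>4n$, return $U=\emptyset$: if $\lambda$ is valid, it is $4n$-good, and $4n<156A^2$. So let $A\le4n$; then all numbers below are polynomial in $n$.

### 8.1. Mass that moves backward

Put $\kappa=20A$, $a(v)=\lambda\mu(v)$ and $\hat A=\lambda A$. Each $v\in V'$ initially holds mass $a(v)$. Mass travels backward along edges inside $V'$: the mass $x(y,v)\ge0$ moved from $y$ to $v$ is at most $\kappa w(v,y)$, where $w(v,y)=0$ if there is no edge $(v,y)$. Initially $x=0$. Let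
$$\mathrm{res}(y,v)=\kappa w(v,y)-x(y,v)+x(v,y)\ge0 .$$
*Pushing* $g\le\mathrm{res}(y,v)$ units from $y$ to $v$ first decreases $x(v,y)$, as far as possible, and then increases $x(y,v)$ by the rest. This keeps $x(y,v)\le\kappa w(v,y)$; it lowers $\mathrm{res}(y,v)$ by $g$ and raises $\mathrm{res}(v,y)$ by $g$.

At any time $V'$ is partitioned into *sinks* $U$, *positive* vertices $\mathrm{Pos}$ and *zero* vertices $\mathrm{Zero}$; initially $\mathrm{Pos}=V'$. Each non-sink $v$ has a leftover $e(v)$, initially $a(v)$, and a discard $d(v)$, initially $0$. With $\mathrm{out}_x(v)=\sum_bx(v,b)$ and $\mathrm{in}_x(v)=\sum_bx(b,v)$, we maintain for non-sinks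
$$a(v)=e(v)+d(v)+\mathrm{out}_x(v)-\mathrm{in}_x(v).\tag{2}$$
We also maintain: on $\mathrm{Pos}$, $e\ge a/2>0$ and $d=0$; on $\mathrm{Zero}$, $e=0$ and $d\le a/2$; and $e(v)$ never increases. The point of the threshold $a/2$ is that every positive vertex has a supply comparable to its measure. This will make the searches local.

**Definition (flows in $N_u$).** For a non-sink $u$, a *flow in $N_u$* is an antisymmetric function $\psi$ on pairs of $\mathrm{Pos}\cup\{u\}$ with $\psi(b,c)\le\mathrm{res}(b,c)$, with $0\le\mathrm{netout}_\psi(v)\le e(v)$ for $v\in\mathrm{Pos}\setminus\{u\}$, and with no outflow at $u$: $\psi(u,b)\le0$ for all $b$. Its value is $e(u)+\mathrm{netin}_\psi(u)$, and $\rho(u)$ is the maximum value.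

The positive part of $\psi$ is an ordinary flow in the network with arcs $(b,c)$, $b\ne u$, of capacity $\mathrm{res}(b,c)$, a super-source $s$ with arcs $s\to v$ of capacity $e(v)$ for $v\in\mathrm{Pos}\setminus\{u\}$, and sink $u$. Conversely, an ordinary flow there gives a flow in $N_u$ by taking differences $\varphi(b,c)-\varphi(c,b)$. So the max-flow min-cut theorem and integrality are available.

**The algorithm.** Test each vertex $u\in V'$ once, in arbitrary order.

- If $\rho(u)\ge\hat A$, *accept*: augment $x$ by an integral flow in $N_u$ of value at least $\hat A$, decrease $e(v)$ by the net outflow at each $v\in\mathrm{Pos}\setminus\{u\}$, make $u$ a sink, and move every $v\in\mathrm{Pos}$ with new $e(v)<a(v)/2$ to $\mathrm{Zero}$, setting $d(v):=e(v)$ and then $e(v):=0$.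
- Otherwise *reject*, with no change.

The final set $U$ of sinks is the output. The flow touches only $\mathrm{Pos}\cup\{u\}$, so at zero vertices other than $u$ and at existing sinks nothing changes; at a positive vertex that stays a non-sink, $e$ goes down by what the net outflow goes up. So (2) and the invariants are preserved. An acceptance lowers $\sum e$ over non-sinks by at least $e(u)+\mathrm{netin}(u)\ge\lambda A$, because $u$ leaves with its $e(u)$ and the other positive vertices together send $\mathrm{netin}(u)$. Initially $\sum e=\lambda\mu(V')\le4n\lambda$. Hence $|U|\le4n/A$, whether or not $\lambda$ is valid.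

Here is a run on the directed cycle, with $\lambda=1$, $A=7$, $n\ge10$ and order $v_1,v_2,\dots$. Now $a\equiv3$, mass moves from $v_{i+1}$ to $v_i$ with capacity $\kappa=140$, and $\hat A=7$. Testing $v_1$, pull the supplies of $v_2$ and $v_3$: value $3+3+3=9\ge7$, so $v_1$ becomes a sink, and $v_2,v_3$ become zero vertices with $d=0$. For $v_2$ equation (2) reads $3=0+0+6-3$. Testing $v_2$: its only possible suppliers $v_1,v_3$ are not positive, so $\rho(v_2)=0$, reject. Testing $v_3$, a zero vertex: it can pull $3+3+3=9$ from $v_4,v_5,v_6$, accept. In the same way $v_4,v_5$ are rejected and $v_6$ is accepted, if $v_7,v_8,v_9$ exist. The sinks come out as $v_1,v_3,v_6,v_9,\dots$ as long as the supply lasts.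

### 8.2. Testing a vertex locally

**Step 1: the search.** This step computes whether $\rho(u)\ge\hat A$ without looking at the whole graph. If $e(u)\ge\hat A$, accept with the zero flow. Otherwise keep an explored set $P$, initially $\{u\}$, and a flow $\varphi$, initially $0$. Let $\partial P$ be the set of $y\in\mathrm{Pos}\setminus P$ with $\mathrm{res}(y,v)>0$ for some $v\in P$. Let $H_P$ be the network on $P\cup\partial P$ with arcs $(y,v)$ of capacity $\mathrm{res}(y,v)$ for $v\in P$, $y\in(P\cup\partial P)\setminus\{u\}$, $\mathrm{res}(y,v)>0$; with arcs $s\to v$ of capacity $e(v)$ for $v\ne u$; and with sink $u$. Repeat the following.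

- *Augment.* Compute a maximum flow in the residual network of $\varphi$ in $H_P$ with all arcs into $s$ and all arcs out of $u$ deleted, and add it to $\varphi$.
- If $e(u)+\mathrm{netin}_\varphi(u)\ge\hat A$, accept, using $\varphi$.
- Otherwise let $X_P\ni u$ be the set of vertices of $P\cup\partial P$ that can reach $u$ in the residual network. If $X_P\subseteq P$, reject. If not, put $P:=P\cup X_P$ and repeat.

After augmenting, $\varphi$ is a maximum flow of $H_P$: a maximum flow in the full residual network decomposes into simple $s$–$u$ paths and cycles, and the paths alone have the same value and use no deleted arc. Since arcs into $s$ are deleted, the amount of supply used at each vertex never decreases. In antisymmetric form $\varphi$ is a flow in $N_u$: the arcs have capacity $\mathrm{res}$, no arc leaves $u$, and the net outflow at $v\ne u$ is the supply used there. If $P\subseteq P'$, then $H_P$ is a subnetwork of $H_{P'}$, as $\partial P\subseteq P'\cup\partial P'$; so $\varphi$ stays a flow when $P$ grows. Finally, the supplies of the vertices in $X_P\setminus\{u\}$ are exhausted, since otherwise $s$ could reach $u$ in the residual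 network and $\varphi$ would not be maximum.

**Step 2: rejections are correct.** We show that if $X_P\subseteq P$, then $\varphi$ is maximum in $N_u$, not only in $H_P$. Let $v\in X_P$ and $y\in\mathrm{Pos}\setminus X_P$. If $\mathrm{res}(y,v)>0$, then $y\in P\cup\partial P$ because $v\in P$, so $(y,v)$ is an arc of $H_P$, and it is saturated, since otherwise $y$ could reach $u$ through $v$. If $(v,y)$ is an arc of $H_P$, then $\varphi(v,y)=0$, for the same reason. Summing the net outflow over $X_P\setminus\{u\}$, where all supplies are used up, the value of $\varphi$ is
$$e(X_P)+\mathrm{res}(\mathrm{Pos}\setminus X_P\to X_P),$$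
with $e(u)$ included in $e(X_P)$; here and below $\mathrm{res}(B\to C)=\sum_{b\in B,c\in C}\mathrm{res}(b,c)$. This is an upper bound for the value of every flow $\psi$ in $N_u$, because $\mathrm{netin}_\psi(u)$ equals the net outflow of $X_P\setminus\{u\}$ plus the net flow of $\psi$ from $\mathrm{Pos}\setminus X_P$ to $X_P$. So the value equals $\rho(u)$, and it is below $\hat A$.

**Step 3: cost.** This step bounds the explored sets. Every vertex of $P\setminus\{u\}$ is in $\mathrm{Pos}$ and was exhausted when it joined $P$; it stays exhausted. When a set $P'=P\cup X_P$ is formed, the flow $\varphi$ has value below $\lambda A$, and this value includes the full supplies of $P'\setminus\{u\}$. Each is at least $a(v)/2=\lambda\mu(v)/2$. So $\mu(P'\setminus\{u\})<2A$, for every explored set that is ever used. Each iteration but the last adds a vertex, so there are at most $2A+1$ iterations. Since $\mathrm{res}(y,v)>0$ requires an edge between $y$ and $v$ in one direction, $H_P$ has $O(\sum_{v\in P}(1+\deg v))=O\bigl(\frac mn(\mu(u)+2A)\bigr)$ arcs. With $x$ stored per adjacent pair with cross pointers, and $e$, $d$ and the status in arrays, an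 acceptance costs time proportional to the local network. Summing over all $u$ and using Lemma 2, the time is
$$O\Bigl((2A+1)\cdot\frac mn\,(4n+2An)\,n^\varepsilon\Bigr)=O(A^2m\,n^\varepsilon).$$

### 8.3. Rejected vertices stay rejected

A vertex $u$ is tested only once, and later augmentations create new residual capacity. One might fear that $u$ could collect $\hat A$ later, when it is no longer tested. This does not happen.

**Lemma 8.** For every non-sink $u$, the number $\rho(u)$ never increases during the algorithm.

*Proof.* Let $z\ne u$ be accepted with the flow $y$ in $N_z$. Let $e,\mathrm{res},\rho,\mathrm{Pos}$ be taken before, and $e',\mathrm{res}',\rho'$ just after augmenting by $y$ and making $z$ a sink, but before any vertex moves to $\mathrm{Zero}$. The moves to $\mathrm{Zero}$ only remove vertices other than $u$ from $N_u$ (a flow in the smaller network is one in the larger, extended by $0$) or, if $u$ itself moves, replace $e(u)$ by $0$; so they do not increase $\rho(u)$. It remains to show $\rho'(u)\le\rho(u)$.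

Let $\varphi$ be a flow in the new $N_u$ attaining $\rho'(u)$. It does not touch the sink $z$. Put $\psi=y+\varphi$, both extended by $0$. First we collect four properties of $\psi$.

- $\psi(b,c)\le\mathrm{res}(b,c)$. Where $\varphi$ is defined, $\psi(b,c)\le y(b,c)+\mathrm{res}'(b,c)=\mathrm{res}(b,c)$; elsewhere $\psi=y\le\mathrm{res}$ or $\psi=0$.
- For $v\in\mathrm{Pos}\setminus\{u,z\}$ we have $0\le\mathrm{netout}_\psi(v)\le\mathrm{netout}_y(v)+e'(v)=e(v)$.
- The vertex $z$ has no outflow in $\psi$, because it has none in $y$ and is not touched by $\varphi$.
- $e(u)+\mathrm{netin}_\psi(u)=e'(u)+\mathrm{netin}_\varphi(u)=\rho'(u)$. If $u\in\mathrm{Pos}$, this holds because $e'(u)=e(u)-\mathrm{netout}_y(u)$. If $u\in\mathrm{Zero}$, then $y$ does not touch $u$, and $e(u)=e'(u)=0$.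

If $\mathrm{netin}_\psi(u)\le0$, then $\rho'(u)\le e(u)\le\rho(u)$, the last because the zero flow has value $e(u)$. Let $\mathrm{netin}_\psi(u)>0$. Then all vertices with positive net outflow in $\psi$ lie in $\mathrm{Pos}\setminus\{u,z\}$, and all with positive net inflow lie in $\{u,z\}$. Decompose the positive part of $\psi$ conformally, that is, without using any pair against its direction, into cycles and simple paths from the former vertices to the latter. Paths of total value $\mathrm{netin}_\psi(u)$ end at $u$. They avoid $z$, because $z$ has no outflow and a path through $z$ would have to leave it. So these paths alone stay inside $\mathrm{Pos}\cup\{u\}$, respect $\mathrm{res}$ and the supplies $e$, and, being simple, never leave $u$. They form a flow in the old $N_u$ of value $e(u)+\mathrm{netin}_\psi(u)=\rho'(u)$. Hence $\rho(u)\ge\rho'(u)$. $\square$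

Every vertex that is a non-sink at the end was rejected when tested. So in the final state, which we consider from now on, $\rho(u)<\hat A$ for *every* non-sink $u$.

### 8.4. The sinks form a good set

Let $\lambda$ be valid. Put $\tilde\mu=\mu-d/\lambda$ on non-sinks. As $d\le a/2=\lambda\mu/2$, we have $\tilde\mu\ge\mu/2$, and $\tilde\mu=\mu$ on $\mathrm{Pos}$. Let $\tilde f(S)=\tilde\mu(S)-\frac\kappa\lambda\delta(S)$ for $S\subseteq V'\setminus U$; identity (1) holds for $\tilde f$ and $\tilde\mu$.

**Step 1: removal losses are bounded by residual cuts.** *For $q\subseteq T\subseteq V'\setminus U$,*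
$$\tilde f(T)-\tilde f(T\setminus q)\le\tfrac1\lambda\bigl[e(q)+\mathrm{res}(T\setminus q\to q)\bigr].\tag{3}$$
Sum (2) over $q$: the net mass leaving $q$ is $a(q)-d(q)-e(q)=\lambda\tilde\mu(q)-e(q)$. The net mass from $q$ to $V'\setminus T$ is at most $\kappa w(V\setminus T\to q)$, by the bound on $x$. The net mass from $q$ to $T\setminus q$ is
$$\sum_{v\in q,\,y\in T\setminus q}\bigl(x(v,y)-x(y,v)\bigr)=\mathrm{res}(T\setminus q\to q)-\kappa w(q\to T\setminus q),$$
by the definition of $\mathrm{res}(y,v)$. Hence
$$\lambda\tilde\mu(q)\le e(q)+\kappa w(V\setminus T\to q)+\mathrm{res}(T\setminus q\to q)-\kappa w(q\to T\setminus q),$$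
and (1) for $\tilde f$ turns this into (3).

**Step 2: sets of positive vertices.** Let $u\in\mathrm{Pos}$. The max-flow min-cut theorem in $N_u$ gives $Q_u$ with $u\in Q_u\subseteq\mathrm{Pos}$ and
$$e(Q_u)+\mathrm{res}(\mathrm{Pos}\setminus Q_u\to Q_u)=\rho(u)<\hat A .$$
For $T\subseteq\mathrm{Pos}$ apply (3) with $q=T\cap Q_u$. Since $q\subseteq Q_u$ and $T\setminus q\subseteq\mathrm{Pos}\setminus Q_u$, and on subsets of $\mathrm{Pos}$ we have $\tilde f=f$, this gives $f(T)-f(T\setminus Q_u)<A$. The sets $Q_u$ cover $\mathrm{Pos}$, so Lemma 4 with $T^*=\mathrm{Pos}$ yields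
$$f(T)\le6A\,\delta(T)/\lambda\qquad\text{for all nonempty }T\subseteq\mathrm{Pos}.\tag{4}$$

**Step 3: few zero vertices.** Now let $\emptyset\ne R\subseteq V'\setminus U$ be arbitrary and $W=R\cap\mathrm{Zero}$. Sum (2) over $R$: the net mass leaving $R$ is $\lambda\tilde\mu(R)-e(R)$, and it is at most $\kappa\delta(R)$. On $\mathrm{Pos}$, $\lambda\tilde\mu-e=a-e\ge0$. On $W$, $e=0$ and $\lambda\tilde\mu=a-d\ge a/2\ge\lambda/2$. Hence
$$|W|\le2\kappa\,\delta(R)/\lambda.\tag{5}$$

**Step 4: cutting the zero vertices off.** This step finds a cheap piece of $R$ that contains $W$. Consider the network on $\mathrm{Pos}\cup W$ with capacities $\mathrm{res}$, supplies $e$ on $\mathrm{Pos}$ and sink set $W$. Decompose a maximum flow conformally into simple paths (dropping cycles) and cut each path at its first vertex in $W$. For $t\in W$, the paths that now end at $t$ have all other vertices in $\mathrm{Pos}$, so they form a flow in $N_t$, of value at most $\rho(t)<\hat A$. Thus the maximum is at most $|W|\hat A$, and since $e=0$ on $W$, a minimum cut gives $Q$ with $W\subseteq Q\subseteq\mathrm{Pos}\cup W$ and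
$$e(Q)+\mathrm{res}(\mathrm{Pos}\setminus Q\to Q)\le|W|\hat A ;$$
if $W=\emptyset$, take $Q=\emptyset$. Put $R_1=R\setminus Q$, a subset of $\mathrm{Pos}$. By (3) with $T=R$ and $q=R\cap Q$,
$$\tilde f(R)-\tilde f(R_1)\le|W|A.$$

**Step 5: the arithmetic.** By (1), $\tilde\mu\ge0$ and (5),
$$\tfrac\kappa\lambda\bigl(\delta(R_1)-\delta(R)\bigr)\le|W|A\le\tfrac{2\kappa A}\lambda\,\delta(R),\qquad\text{so}\qquad\delta(R_1)\le(1+2A)\,\delta(R).$$
Also $|W|A\le40A^2\delta(R)/\lambda$ by (5). Using (4) for $R_1$, or $\tilde f(\emptyset)=0$ if $R_1=\emptyset$,
$$\tilde f(R)\le6A(1+2A)\frac{\delta(R)}\lambda+40A^2\frac{\delta(R)}\lambda .$$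
Therefore
$$\tilde\mu(R)=\tilde f(R)+20A\,\frac{\delta(R)}\lambda\le(26A+52A^2)\frac{\delta(R)}\lambda\le78A^2\,\frac{\delta(R)}\lambda,$$
and $\mu(R)\le2\tilde\mu(R)\le156A^2\,\delta(R)/\lambda$. So $U$ is $156A^2$-good, and Lemma 9 is proved. $\square$

## 9. Balancing $n^{1/5}$, $n^{2/5}$ and $n^{3/5}$: proof of Theorem 1

Where do the exponents come from? With $A=n^a$ in Lemma 9, the set $U$ has size about $n^{1-a}$, and both its quality $F$ and the cost divided by $m$ are about $n^{2a}$. With $p=n^b$ groups, Section 6 with $U$ in place of $V'$ would cost $m(n^b+n^{1-a-b})$. Equating $2a=b=1-a-b$ gives $a=\frac15$, $b=\frac25$. The set $R_0$ of Lemma 7 is no larger than about $n^{4/5}$ as long as $n/\kappa\le O(n^{2/5})$, so we descend through the scales only to $n^{3/5}$.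

For a fixed guess $\lambda$ the algorithm is as follows; if any step aborts, stop this guess.

1. *Base.* Apply Lemma 9 with $A=\lceil n^{1/5}\rceil$ to get $U$ with $|U|\le4n^{4/5}$. Put $F=156\lceil n^{1/5}\rceil^2=O(n^{2/5})$.
2. *Scales.* Let $p=\lceil n^{2/5}\rceil$, $A_j=\lceil n/2^j\rceil$ and $\kappa_j=20A_j$ for $j=1,\dots,J$, where $J\ge1$ is minimal with $n/2^J\le n^{3/5}$. Let $X_0=\emptyset$, $E_0=4n$, and $E_j=2\kappa_j=40A_j$ for $j\ge1$. For $j=1,\dots,J$: apply Lemma 7 with $X=X_{j-1}$, $U$, $F$, $p$ and $A=A_j$ to get $D_j$; run $\mathrm{Test}(X_{j-1},E_{j-1},D_j)$; set $X_j=X_{j-1}\cup D_j$.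
3. Run $\mathrm{Test}(X_J,E_J,U\setminus X_J)$.
4. Run $\mathrm{Test}(X_J\cup U,F,V'\setminus(X_J\cup U))$.

**Step 1: facts about the scales.** We have $J=O(\log n)$. For all $j\le J$, $A_j\ge n^{3/5}/2$: if $J=1$, because $n/2\ge n^{3/5}/2$; if $J>1$, because $n/2^{J-1}>n^{3/5}$. Also $E_{j-1}\le80A_j$ for all $j\ge1$: for $j=1$ this is $4n\le80\lceil n/2\rceil$, and for $j\ge2$ it follows from $\lceil2x\rceil\le2\lceil x\rceil$.

**Step 2: correctness.** Let $\lambda\le\lambda^*<2\lambda$. By Lemma 9, $U$ is $F$-good, hence so is its superset $X_J\cup U$. By Lemma 7 no abort happens there and $X_j$ is $E_j$-good for all $j\ge1$; and $X_0=\emptyset$ is $4n$-good. So, by Lemma 3, no test aborts. The batches $D_1,\dots,D_J$, $U\setminus X_J$, $V'\setminus(X_J\cup U)$ cover $V'$. Let $S^*$ be a minimizer of $\delta$, and consider the first batch that meets $S^*$. In that call the first argument of $\mathrm{Test}$ is the union of the earlier batches, so $S^*$ is disjoint from it, and it is good with the parameter used. By Lemma 3 a cut of value $\lambda^*$ is recorded.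

**Step 3: time, for every guess.** The bounds on $|U|$, $|D_j|$ and the cost of $\mathrm{Test}$ hold whether or not $\lambda$ is valid, because of the abort checks.

- Base: $O(A^2mn^\varepsilon)=O(mn^{2/5+\varepsilon})$.
- Lemma 7 uses $O(p)$ maxflows at each of $O(\log n)$ scales: $O(mn^{2/5+\varepsilon}\log n)$.
- Since $n/\kappa_j\le n^{2/5}/10$, we have $\bar\rho=O\bigl(n^{2/5}(n^{2/5}+n^{2/5})\bigr)=O(n^{4/5})$; also $|U|=O(n^{4/5})$. Dividing by $p$, $|D_j|\le\frac{4n}{A_j}\cdot O(n^{2/5})$. So testing $D_j$ costs
$$O\Bigl(\Bigl(m+\frac mn\cdot80A_j\cdot\frac{4n}{A_j}\cdot n^{2/5}\Bigr)n^\varepsilon\Bigr)=O(mn^{2/5+\varepsilon}).$$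
- Step 3 of the algorithm: $E_J=O(n^{3/5})$, so $\frac mnE_J|U|=O(\frac mn\,n^{3/5}n^{4/5})=O(mn^{2/5})$, times $n^\varepsilon$.
- Step 4 of the algorithm: $\frac mn\,F\,n=O(mn^{2/5})$, times $n^\varepsilon$.

There are $O(\log n)$ guesses and two orientations. Rescaling $\varepsilon$, the total is $O(mn^{2/5+\varepsilon})$, plus linear time for reading and preprocessing the input. With $\varepsilon=1/20$ this is $O(mn^{0.45})\subseteq\tilde O(m\sqrt n+n^2)$. The gap between $\frac25$ and $\frac12$ has absorbed the factor that stopped us in Section 6. All steps, including the maxflows of Lemma 2, are deterministic. $\blacksquare$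

## 10. The same bound for a prescribed root

In the proof the root was ours to choose, and both orientations were used. For one orientation and a given root we have the following.

**Corollary 10 (rooted version).** For a given root $r$, $\min_{\emptyset\ne S\not\ni r}\delta(S)$ is computed deterministically in $O(mn^{2/5+\varepsilon})$ time (plus linear time), for every fixed $\varepsilon>0$.

*Proof.* If some vertex is unreachable from $r$, the set $S$ of all unreachable vertices is entered by no edge, and the value is $0$. Otherwise $m\ge n-1$. Add an edge of weight $1$ from every other vertex to $r$. An edge into $r$ enters no set $S$ with $r\notin S$, so no such $\delta(S)$ changes. The number of edges increases by $O(n)=O(m)$, and the graph becomes strongly connected: every vertex is reachable from $r$ and has an edge to $r$. Parallel edges are merged again. Section 9 for this one orientation finds the minimum. $\square$
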